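\title{The Fourier algebra norm of sets of density near $1/3$ in compact vector spaces over $\mathbb{F}_2$}

\begin{abstract}
Let $G$ be a compact vector space over $\mathbb{F}_2$ and let $A\subset G$ have density $\alpha$ within $\epsilon$ of $1/3$. We prove that the $\ell^1$ norm of the Fourier transform of the characteristic function of $A$ is at least $\frac1{10}\log\epsilon^{-1}$ for $0<\epsilon\le 1/144$, which confirms a conjecture from a paper of Sanders. More generally, the least possible norm at density $\alpha$ is, up to an absolute constant factor, $\alpha+\sum_{j\ge0}\|2^j\alpha\|$, where $\|t\|$ is the distance from $t$ to the nearest integer. The proof sums an integer-valued function along $j$ random directions. The sum is again integer-valued and has mean $2^j\alpha$, so its variance is bounded below; this gives one inequality on the Fourier coefficients for each $j$, and these inequalities can be added. The argument works over $\mathbb{F}_p$ for every prime $p$.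
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a compact Abelian group with Haar probability measure $\mu_G$ and dual group $\widehat G$, the group of continuous homomorphisms $\gamma$ from $G$ to the unit circle. We denote the trivial character by $0$. For $f\in L^1(G)$ put
\[
\widehat f(\gamma)=\int_G f(x)\overline{\gamma(x)}\,d\mu_G(x),\qquad \|f\|_{A(G)}=\sum_{\gamma\in\widehat G}|\widehat f(\gamma)|\in[0,\infty],
\]
and let $A(G)$ be the space of $f$ with $\|f\|_{A(G)}<\infty$. A set $A\subset G$, always assumed measurable, has \emph{density} $\mu_G(A)$ and characteristic function $\chi_A$. For a prime $p$, a \emph{compact vector space over $\mathbb{F}_p$} is a compact Abelian group $G$ with $pG=0$; examples are $\mathbb{F}_p^n$ and the infinite product $\mathbb{F}_p^{\mathbb{N}}$. We ask how small $\|\chi_A\|_{A(G)}$ can be when the density of $A$ is prescribed.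

The norm measures the cost of writing $\chi_A$ as a sum of characters. Since $\|f\|_\infty\le\|f\|_{A(G)}$, a set of positive density costs at least $1$. In $\mathbb{F}_2^n$, whose characters are $x\mapsto(-1)^{\xi\cdot x}$ with $\xi\in\mathbb{F}_2^n$, this value is attained by the coset $C=\{x:x_1=c_1,\dots,x_k=c_k\}$: the product
\[
\chi_C(x)=\prod_{i=1}^k\frac{1+(-1)^{c_i}(-1)^{x_i}}2
\]
expands into $2^k$ characters with coefficients $\pm2^{-k}$. So the densities $2^{-k}$ are as cheap as possible, and a disjoint union of $k$ such cosets has norm at most $k$. The density $1/3=\frac14+\frac1{16}+\frac1{64}+\cdots$ is at the other extreme. The cosets $C_i=\{x: x_1=\dots=x_{2i-1}=0,\ x_{2i}=1\}$ in $\mathbb{F}_2^{2k}$ are disjoint and have density $4^{-i}$, so $C_1\cup\dots\cup C_k$ has density $\frac13-\frac13 4^{-k}$ and norm at most $k$. Each coset supplies one nonzero binary digit of the density, and one would guess that there is no cheaper way: coming within $\epsilon$ of $1/3$ should cost a constant times $\log\epsilon^{-1}$.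

The following facts, for compact vector spaces $G$ over $\mathbb{F}_2$, are quoted in \cite{Sanders}. If $A\subset G$ has density exactly $1/3$, then $\chi_A\notin A(G)$. If the density is within $\epsilon$ of $1/3$, then $\|\chi_A\|_{A(G)}\gg\log\log\epsilon^{-1}$. There are such sets with $\|\chi_A\|_{A(G)}\ll\log\epsilon^{-1}$. The conjecture posed in \cite{Sanders} is that the last order of growth is the truth: \emph{there is an absolute constant $c>0$ such that, for all sufficiently small $\epsilon>0$, every compact vector space $G$ over $\mathbb{F}_2$ and every $A\subset G$ with $|\mu_G(A)-1/3|\le\epsilon$ satisfy $\|\chi_A\|_{A(G)}\ge c\log\epsilon^{-1}$.} We prove it with $c=1/10$. Throughout, $\log$ is the natural logarithm.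

\begin{theorem}\label{thm:third}
Let $G$ be a compact vector space over $\mathbb{F}_2$, let $0<\epsilon\le1/144$, and let $A\subset G$ have density $\alpha$ with $|\alpha-1/3|\le\epsilon$. Then
\[
\|\chi_A\|_{A(G)}\ \ge\ \frac{\sqrt3}{12}\log_2\frac1{12\epsilon}\ \ge\ \frac1{10}\log\epsilon^{-1}.
\]
\end{theorem}

For real $t$ let $\{t\}$ be its fractional part and $\|t\|$ (without a subscript) its distance to $\mathbb{Z}$. What matters about $1/3$ is that $\|2^j/3\|=1/3$ for every $j\ge0$: no doubling brings it near an integer. For a general density, the cost is governed by the sum of these distances.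

\begin{theorem}\label{thm:all}
\textup{(a)} For every compact vector space $G$ over $\mathbb{F}_2$ and every $A\subset G$ of density $\alpha$,
\[
\|\chi_A\|_{A(G)}\ \ge\ \alpha+\frac{\sqrt3}{12}\sum_{j\ge0}\|2^j\alpha\|.
\]
In particular the norm is infinite if $\alpha$ is not a dyadic rational.

\textup{(b)} For every dyadic rational $\alpha=m/2^n\in[0,1]$ there is a set $A\subset\mathbb{F}_2^n$ of density $\alpha$ with $\|\chi_A\|_{A(\mathbb{F}_2^n)}=\alpha+\sum_{j\ge0}\|2^j\alpha\|$.
\end{theorem}

So, up to an absolute constant factor, $\alpha+\sum_j\|2^j\alpha\|$ is the least possible norm at every density $\alpha$. Near $1/3$ we can also bracket the constant, although we do not determine it.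

\begin{theorem}\label{thm:const}
Let $m(\epsilon)$ be the infimum of $\|\chi_A\|_{A(G)}$ over all compact vector spaces $G$ over $\mathbb{F}_2$ and all $A\subset G$ with $|\mu_G(A)-1/3|\le\epsilon$. Then
\[
\frac{\sqrt2}9\le\liminf_{\epsilon\to0}\frac{m(\epsilon)}{\log_2(1/\epsilon)}\le\limsup_{\epsilon\to0}\frac{m(\epsilon)}{\log_2(1/\epsilon)}\le\frac13.
\]
\end{theorem}

All the lower bounds come from one inequality, which uses only that $\chi_A$ takes integer values and which holds in every characteristic. It says that each scale $j$ at which $p^j\alpha$ is far from the integers contributes a fixed amount to the norm.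

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $G$ a compact vector space over $\mathbb{F}_p$. Let $f\in A(G)$ be integer-valued almost everywhere, and put $\alpha=\int f\,d\mu_G$. For $j\ge0$ let $v_j=\{p^j\alpha\}(1-\{p^j\alpha\})$. Then for every $v>0$,
\[
\sum_{\gamma\ne0}|\widehat f(\gamma)|\ \ge\ \frac{p-1}{p+1}\,\sqrt v\cdot\bigl|\{j\ge0:v_j\ge v\}\bigr|.
\]
\end{theorem}

Section~\ref{sec:sums} introduces the sums along random directions and tries them on two simple cases. Section~\ref{sec:main} proves Theorem~\ref{thm:main}, Section~\ref{sec:count} deduces the lower bounds, and Section~\ref{sec:segments} gives the construction and the upper bounds.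

\section{Sums along random directions}\label{sec:sums}

We use three textbook facts about a compact Abelian group $G$. The characters form an orthonormal basis of $L^2(G)$, so $\int|g|^2\,d\mu_G=\sum_\gamma|\widehat g(\gamma)|^2$ for $g\in L^2(G)$ (Parseval). A function in $L^1(G)$ is determined almost everywhere by its Fourier transform. Every nonempty open set has positive Haar measure.

Let $G$, $f$ and $\alpha=\widehat f(0)$ be as in Theorem~\ref{thm:main}. We first make $f$ integer-valued everywhere. At most countably many $\widehat f(\gamma)$ are nonzero, and the series $\sum_\gamma\widehat f(\gamma)\gamma$ converges absolutely and uniformly to a continuous function $g$ with $\widehat g=\widehat f$. Hence $g=f$ almost everywhere. The set where $g\notin\mathbb{Z}$ is open and null, so it is empty. We replace $f$ by $g$; from now on $f=\sum_\gamma\widehat f(\gamma)\gamma$ is continuous and integer-valued at every point.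

Integrality is awkward to see on the Fourier side, so we look for an operation that preserves it and also acts simply on the coefficients. Adding translates of $f$ does both. For $j\ge0$ and $w=(w_1,\dots,w_j)\in G^j$ define
\[
F_w(x)=\sum_{a\in\mathbb{F}_p^j}f(x+a_1w_1+\dots+a_jw_j),\qquad
I_\gamma(w)=\begin{cases}1&\text{if }\gamma(w_1)=\dots=\gamma(w_j)=1,\\0&\text{otherwise.}\end{cases}
\]
The multiples $a_iw_i$ make sense because $pG=0$. The sum runs over a coset of the finite subgroup generated by the $w_i$, with multiplicity if the $w_i$ are dependent; independence will not be needed. We say that $\gamma$ \emph{survives} $w$ if $I_\gamma(w)=1$. Probabilities and expectations over $w$ refer to the Haar measure $\mu_G^j$.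

\begin{lemma}\label{lem:Fw}
For every $w\in G^j$ the function $F_w$ is continuous and integer-valued, has mean $p^j\alpha$, and
\begin{equation}\label{eq:expansion}
F_w-p^j\alpha=\sum_{\gamma\ne0}p^j\,\widehat f(\gamma)\,I_\gamma(w)\,\gamma .
\end{equation}
Each $\gamma\ne0$ survives a random $w$ with probability $p^{-j}$.
\end{lemma}

\begin{proof}
The function $F_w$ is a finite sum of translates of $f$, each continuous, integer-valued and of mean $\alpha$. For $y\in G$ we have $\gamma(y)^p=\gamma(py)=1$, so $\gamma(y)$ is a $p$-th root of unity, and $\sum_{a\in\mathbb{F}_p}\gamma(y)^a$ equals $p$ if $\gamma(y)=1$ and $0$ otherwise. Substituting the absolutely convergent series for $f$,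
\[
F_w(x)=\sum_\gamma\widehat f(\gamma)\gamma(x)\prod_{i=1}^j\sum_{a_i\in\mathbb{F}_p}\gamma(w_i)^{a_i}=\sum_\gamma p^j\,\widehat f(\gamma)I_\gamma(w)\gamma(x),
\]
and the term $\gamma=0$ is $p^j\alpha$. If $\gamma\ne0$, its image is a nontrivial subgroup of the group of $p$-th roots of unity, which has prime order, so the image is the whole group. The $p$ fibers of $\gamma$ are translates of $\ker\gamma$ and so have measure $1/p$ each. The event $I_\gamma(w)=1$ is $(\ker\gamma)^j$, of measure $p^{-j}$.
\end{proof}

The lemma contains a tension. A random $w$ removes any given character with probability $1-p^{-j}$, which pushes $F_w$ toward the constant $p^j\alpha$. But $F_w$ takes integer values, so if $p^j\alpha$ is far from $\mathbb{Z}$ then $F_w$ cannot be nearly constant for \emph{any} $w$.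

\begin{example}\label{ex:38}
Let $A=\{000,001,010\}\subset\mathbb{F}_2^3$, so $\alpha=3/8$, and $f=\chi_A$. Summing three signs gives $\widehat f(\xi)=\frac18\bigl(1+(-1)^{\xi_2}+(-1)^{\xi_3}\bigr)$. Thus $\widehat f(000)=\widehat f(100)=\frac38$, the other six coefficients are $\pm\frac18$, and the norm is $\frac32$.

Take $j=1$ and $w_1=100$. The survivors are the $\xi$ with $\xi_1=0$, so the large coefficient at $100$ is removed. Had it been the only nontrivial one, $F_w$ would be the constant $\frac34$, which is absurd. In fact $F_w$ is the characteristic function of $\{x:(x_2,x_3)\ne(1,1)\}$, with mean $\frac34$ and variance $\frac3{16}$, and this variance is carried by the three nontrivial survivors: $3\cdot(2\cdot\frac18)^2=\frac3{16}$. Now take $j=2$ and add $w_2=001$. Then $F_w(x)$ counts the points of $A$ with second coordinate $x_2$, so it takes the values $2$ and $1$, with mean $\frac32$ and variance $\frac14$; the only nontrivial survivor is $010$, and $(4\cdot\frac18)^2=\frac14$. For $j=3$ the mean $8\alpha=3$ is an integer, the tension disappears, and adding $w_3=010$ gives $F_w\equiv3$.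
\end{example}

The simplest way to exploit the tension already rules out density exactly $1/3$. Let $p=2$, and let $j$ satisfy $\|2^j\alpha\|\ge d>0$. An integer is at distance at least $d$ from $2^j\alpha$, so \eqref{eq:expansion}, evaluated at any point, gives $d\le\sum_{\gamma\ne0}2^j|\widehat f(\gamma)|I_\gamma(w)$ for every $w$. Put $b_\gamma=|\widehat f(\gamma)|/d$ and call $\gamma\ne0$ \emph{large} if $b_\gamma\ge2^{-j}$ and \emph{small} otherwise. For every $w$, either some large character survives or $\sum_{\gamma\text{ small}}2^jb_\gamma I_\gamma(w)\ge1$. By the union bound the first event has probability at most $2^{-j}$ times the number of large characters, and by Markov's inequality the second has probability at most $\sum_{\gamma\text{ small}}b_\gamma$. The two events cover $G^j$, so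
\begin{equation}\label{eq:l1}
1\le\sum_{\gamma\ne0}\min(2^{-j},b_\gamma).
\end{equation}
If $\alpha=1/3$, then \eqref{eq:l1} holds with $d=1/3$ for every $j$. But $\sum_\gamma b_\gamma<\infty$, so the right side tends to $0$ as $j\to\infty$ by dominated convergence. Hence no integer-valued $f\in A(G)$ has mean $1/3$.

For a logarithmic bound we want each scale $j$ to contribute separately to $\sum_\gamma b_\gamma$, and here \eqref{eq:l1} is too weak. A small coefficient counts with its full weight $b_\gamma$ at every scale $j$ with $2^{-j}\ge b_\gamma$, so the same coefficients can serve many scales: $2^n$ numbers $b_\gamma=2^{-n}$, of total mass $1$, satisfy \eqref{eq:l1} for all $j\le n$ at once. The loss occurred when we bounded $F_w-2^j\alpha$ at one point by the triangle inequality. But $F_w$ is far from its mean at \emph{every} point, hence in $L^2$, and in $L^2$ small coefficients enter through their squares. This is the step we now improve.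

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

An integer-valued random variable $Z$ with mean $\mu$ satisfies $|Z-\mu|\ge\|\mu\|$, so its variance is at least $\|\mu\|^2$. The sharp bound is a little better and explains the quantity $v_j$; note that $\{t\}(1-\{t\})=\|t\|(1-\|t\|)$, because $\|t\|$ is one of $\{t\}$ and $1-\{t\}$.

\begin{lemma}\label{lem:var}
A bounded integer-valued random variable $Z$ with mean $\mu$ satisfies $\operatorname{Var}Z\ge\{\mu\}(1-\{\mu\})$.
\end{lemma}

\begin{proof}
Let $m=\lfloor\mu\rfloor$. A product of two consecutive integers is nonnegative, so $(Z-m)(Z-m-1)\ge0$ and $\mathbb{E}(Z-m)^2\ge\mathbb{E}(Z-m)=\{\mu\}$. Therefore $\operatorname{Var}Z=\mathbb{E}(Z-m)^2-\{\mu\}^2\ge\{\mu\}-\{\mu\}^2$.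
\end{proof}

Equality holds when $Z$ takes only the values $m$ and $m+1$, as in Example~\ref{ex:38}. Apply the lemma to $Z=F_w(x)$ with $w$ fixed and $x$ Haar-distributed. By Parseval and \eqref{eq:expansion},
\begin{equation}\label{eq:every}
\sum_{\gamma\ne0}p^{2j}|\widehat f(\gamma)|^2I_\gamma(w)=\int_G|F_w-p^j\alpha|^2\,d\mu_G\ \ge\ v_j\qquad\text{for every }w\in G^j.
\end{equation}
Averaging \eqref{eq:every} as it stands gives $\sum_{\gamma\ne0}|\widehat f(\gamma)|^2\ge p^{-j}v_j$, which is worthless for large $j$: a single large coefficient, surviving on a rare set of $w$, accounts for the whole average. The strength of \eqref{eq:every} is that it also holds for the $w$ that remove the large coefficients. To retain this we cap each term before averaging, so that a large coefficient is charged only its probability of survival.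

\begin{lemma}[One scale]\label{lem:onescale}
Let $v>0$ and $b_\gamma=|\widehat f(\gamma)|/\sqrt v$. If $v_j\ge v$, then
\begin{equation}\label{eq:scale}
1\le\sum_{\gamma\ne0}\min\bigl(p^{-j},\,p^jb_\gamma^2\bigr).
\end{equation}
\end{lemma}

\begin{proof}
If nonnegative numbers $x_i$ satisfy $\sum_ix_i\ge1$, then $\sum_i\min(1,x_i)\ge1$: either some $x_i\ge1$, or the two sums agree term by term. By \eqref{eq:every} this applies to $x_\gamma=p^{2j}b_\gamma^2I_\gamma(w)$, and since $I_\gamma(w)\in\{0,1\}$,
\[
1\le\sum_{\gamma\ne0}I_\gamma(w)\min\bigl(1,p^{2j}b_\gamma^2\bigr)\qquad\text{for every }w\in G^j.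
\]
The terms are nonnegative and only countably many $b_\gamma$ are nonzero, so we may integrate over $w$ term by term. Lemma~\ref{lem:Fw} gives $\mathbb{E}I_\gamma=p^{-j}$, and $p^{-j}\min(1,p^{2j}b_\gamma^2)=\min(p^{-j},p^jb_\gamma^2)$.
\end{proof}

Compare \eqref{eq:scale} with \eqref{eq:l1}. The $2^n$ numbers equal to $2^{-n}$ now contribute only $2^{j-n}$ at scale $j\le n$. In general a coefficient $b$ contributes about $b$ at the scales where $p^{-j}$ is comparable to $b$, and geometrically less in both directions away from them, so its total over all scales is a constant times $b$.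

\begin{lemma}[All scales]\label{lem:allscales}
For every $b>0$,
\[
\sum_{j\in\mathbb{Z}}\min\bigl(p^{-j},p^jb^2\bigr)\le\frac{p+1}{p-1}\,b .
\]
\end{lemma}

\begin{proof}
Write $b=p^{-\tau}$ with $\tau$ real. Then $\min(p^{-j},p^jb^2)=b\min(p^{\tau-j},p^{j-\tau})=b\,p^{-|j-\tau|}$, so the sum equals $b\,S(\tau)$ with $S(\tau)=\sum_{j\in\mathbb{Z}}p^{-|j-\tau|}$. The function $S$ has period $1$. For $0\le\tau\le1$ the terms $j\le0$ and the terms $j\ge1$ form two geometric series, and
\[
S(\tau)=\frac{p^{-\tau}+p^{\tau-1}}{1-p^{-1}}.
\]
The numerator is convex in $\tau$ and equals $1+p^{-1}$ at both endpoints, so $S(\tau)\le\frac{1+p^{-1}}{1-p^{-1}}=\frac{p+1}{p-1}$.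
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $J$ be a finite subset of $\{j\ge0:v_j\ge v\}$. Sum \eqref{eq:scale} over $j\in J$, drop the terms with $b_\gamma=0$, and apply Lemma~\ref{lem:allscales} to each remaining $\gamma$:
\[
|J|\le\sum_{\gamma\ne0,\ b_\gamma>0}\ \sum_{j\in\mathbb{Z}}\min\bigl(p^{-j},p^jb_\gamma^2\bigr)\le\frac{p+1}{p-1}\cdot\frac1{\sqrt v}\sum_{\gamma\ne0}|\widehat f(\gamma)|.
\]
The right side is finite and does not depend on $J$, so $\{j\ge0:v_j\ge v\}$ is finite and may itself be taken as $J$.
\end{proof}

\begin{remark}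
Integrality of $f$ enters only through Lemma~\ref{lem:var}; without it the constant function $f=1/3$ on $\mathbb{F}_2^n$ has $v_j=2/9$ for all $j$ and no nontrivial coefficients. The hypothesis $pG=0$ enters only through the definition of $F_w$ and Lemma~\ref{lem:Fw}. Without it Theorem~\ref{thm:third} fails: in $G=\mathbb{Z}/3\mathbb{Z}$ the set $\{0\}$ has density $1/3$ and three coefficients equal to $1/3$, so its norm is $1$.
\end{remark}

\begin{remark}
Inequality \eqref{eq:scale} does not assert that some $b_\gamma$ has size about $p^{-j}$. It can be met by many much smaller coefficients, but at a higher price: if $b_\gamma\le\theta p^{-j}$ for all $\gamma\ne0$, with $0<\theta\le1$, then \eqref{eq:scale} gives $1\le\theta\sum_{\gamma\ne0}b_\gamma$. For example, let $A=\{(x,y):x\cdot y=1\}\subset\mathbb{F}_2^m\times\mathbb{F}_2^m$ with $m\ge1$. The function $(-1)^{x\cdot y}$ has Fourier coefficient $2^{-m}(-1)^{\xi\cdot\eta}$ at $(\xi,\eta)$, and $\chi_A=\frac12(1-(-1)^{x\cdot y})$. So $\alpha=\frac12-2^{-m-1}$ and $v_0=\frac14-4^{-m-1}\ge\frac3{16}$, while all $4^m-1$ nontrivial coefficients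 have modulus $2^{-m-1}$.
\end{remark}

\section{Counting scales: the lower bounds}\label{sec:count}

It remains to count the $j$ for which $p^j\alpha$ is far from $\mathbb{Z}$. Put $d_j=\|p^j\alpha\|\in[0,\frac12]$, so that $v_j=d_j(1-d_j)$; since $t(1-t)$ increases on $[0,\frac12]$, a lower bound on $d_j$ gives one on $v_j$. In each proof below we may assume $\chi_A\in A(G)$, since otherwise the norm is infinite, and we apply Theorem~\ref{thm:main} to $f=\chi_A$ with $p=2$, where $\frac{p-1}{p+1}=\frac13$.

\subsection*{Densities near $1/3$}
Multiplying by $2^j$ magnifies the error $\alpha-\frac13$ by $2^j$, so $d_j$ stays near $\frac13$ for about $\log_2(1/\epsilon)$ steps.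

\begin{lemma}\label{lem:near}
Let $0<\epsilon\le\delta<\frac13$, let $G$ be a compact vector space over $\mathbb{F}_2$, and let $A\subset G$ have density $\alpha$ with $|\alpha-\frac13|\le\epsilon$. Then
\[
\|\chi_A\|_{A(G)}\ge\tfrac13\sqrt{\bigl(\tfrac13-\delta\bigr)\bigl(\tfrac23+\delta\bigr)}\;\log_2(\delta/\epsilon).
\]
\end{lemma}

\begin{proof}
Since $3\nmid2^j$, the fractional part of $2^j/3$ is $\frac13$ or $\frac23$, so $\|2^j/3\|=\frac13$. The function $\|\cdot\|$ is $1$-Lipschitz, so $2^j\epsilon\le\delta$ implies $d_j\ge\frac13-\delta$ and hence $v_j\ge v:=(\frac13-\delta)(\frac23+\delta)$. The number of $j\ge0$ with $2^j\le\delta/\epsilon$ is $\lfloor\log_2(\delta/\epsilon)\rfloor+1\ge\log_2(\delta/\epsilon)$. Theorem~\ref{thm:main} gives the bound.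
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:third}]
Take $\delta=\frac1{12}$ in Lemma~\ref{lem:near}. Then $(\frac13-\delta)(\frac23+\delta)=\frac14\cdot\frac34$, and $\frac13\cdot\frac{\sqrt3}4=\frac{\sqrt3}{12}$ gives the first inequality. For $\epsilon\le1/144$ we have $12\epsilon\le\sqrt\epsilon$, so $\log_2\frac1{12\epsilon}\ge\frac12\log_2\epsilon^{-1}=\frac1{2\log2}\log\epsilon^{-1}$. Finally $\frac{\sqrt3}{24\log2}\ge\frac1{10}$, because $10\sqrt3>17$ and $24\log2<24\cdot0.7<17$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:const}, lower bound]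
Fix $0<\delta<\frac13$. Lemma~\ref{lem:near} bounds $m(\epsilon)$ from below for $\epsilon\le\delta$, and $\log_2(\delta/\epsilon)/\log_2(1/\epsilon)\to1$ as $\epsilon\to0$. So the lower limit is at least $\frac13\sqrt{(\frac13-\delta)(\frac23+\delta)}$. Letting $\delta\to0$ gives $\frac13\sqrt{2/9}=\frac{\sqrt2}9$.
\end{proof}

\subsection*{Arbitrary densities}
Theorem~\ref{thm:main} counts scales above a threshold, whereas Theorem~\ref{thm:all}(a) sums all the $d_j$, including many small ones. The link is that small distances grow geometrically:
\begin{equation}\label{eq:grow}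
d_j\le\tfrac1{2p}\quad\Longrightarrow\quad d_{j+1}=p\,d_j .
\end{equation}
Indeed, if $p^j\alpha=n\pm d_j$ with $n\in\mathbb{Z}$, then $p^{j+1}\alpha=pn\pm pd_j$ and $pd_j\le\frac12$. So a stretch of small positive $d_j$ ends at a large one, which dominates the whole stretch.

\begin{proof}[Proof of Theorem~\ref{thm:all}\textup{(a)}]
Let $J=\{j\ge0:d_j\ge\frac14\}$. For $j\in J$ we have $v_j\ge\frac3{16}$, so Theorem~\ref{thm:main} gives $\sum_{\gamma\ne0}|\widehat{\chi_A}(\gamma)|\ge\frac{\sqrt3}{12}|J|$. Since $\widehat{\chi_A}(0)=\alpha$, it suffices to show $\sum_{j\ge0}d_j\le|J|$.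

Call $j$ \emph{low} if $0<d_j<\frac14$. By \eqref{eq:grow}, $d_{j+1}=2d_j>0$ for low $j$. Repeated doubling leaves the interval $(0,\frac14)$, so every low index lies in a finite maximal run $j^*-r,\dots,j^*-1$ of consecutive low indices. The next index $j^*$ has $d_{j^*}>0$ and is not low, so $j^*\in J$. On the run $d_{j^*-l}=2^{-l}d_{j^*}$ for $1\le l\le r$, so the run contributes less than $d_{j^*}$ to the sum. Distinct runs end at distinct $j^*$, and indices with $d_j=0$ contribute nothing. Hence
\[
\sum_{j\ge0}d_j\le2\sum_{j\in J}d_j\le|J|,
\]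
since $d_j\le\frac12$.

If $\alpha$ is not a dyadic rational, then $d_j>0$ for all $j$. Every index is then in $J$ or is low and followed by an element of $J$, so $J$ is infinite. This contradicts Theorem~\ref{thm:main} if $\chi_A\in A(G)$, so the norm is infinite; the sum $\sum_jd_j\ge\frac14|J|$ is infinite as well.
\end{proof}

\begin{remark}[Other primes]
If $G$ is a compact vector space over $\mathbb{F}_p$ and $f\in A(G)$ is integer-valued, then $\int f\,d\mu_G\in\mathbb{Z}[1/p]$. Otherwise $d_j>0$ for all $j$, and \eqref{eq:grow} shows that $d_j\ge\frac1{2p}$ for infinitely many $j$. Theorem~\ref{thm:main} with $v=\frac1{2p}(1-\frac1{2p})$ would then give an infinite norm.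
\end{remark}

\section{Initial segments: the upper bounds}\label{sec:segments}

Write $\varphi(\alpha)=\alpha+\sum_{j\ge0}\|2^j\alpha\|$. This function satisfies
\begin{equation}\label{eq:phi}
\varphi(\alpha)=\varphi(2\alpha)\quad\text{for }0\le\alpha\le\tfrac12,\qquad\varphi(1-\beta)=\varphi(\beta)-\beta+(1-\beta)\quad\text{for }0\le\beta\le1,
\end{equation}
the second identity being used when $\varphi(\beta)$ is finite. For the first, $\|\alpha\|=\alpha$ gives $\varphi(\alpha)=2\alpha+\sum_{j\ge1}\|2^j\alpha\|=\varphi(2\alpha)$; for the second, $\|2^j(1-\beta)\|=\|2^j\beta\|$. Each identity mirrors an operation on sets: placing a set inside a hyperplane halves the density and keeps the norm, and taking the complement changes only the coefficient at $0$ in modulus. A family of sets closed under both operations, up to translation, is given by the initial segments of the binary order.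

\begin{proof}[Proof of Theorem~\ref{thm:all}\textup{(b)}]
Identify $x\in\mathbb{F}_2^n$ with the integer $\sum_{i=1}^nx_i2^{n-i}\in[0,2^n)$, and for $0\le m\le2^n$ let $S_{n,m}$ be the set of $x$ whose integer is less than $m$. It has density $m/2^n$. We prove by induction on $n$ that $\|\chi_{S_{n,m}}\|_{A(\mathbb{F}_2^n)}=\varphi(m/2^n)$ for all $0\le m\le2^n$. For $n=0$ the group is a point and the norms are $0=\varphi(0)$ and $1=\varphi(1)$. Now let $0\le m\le2^{n+1}$ and $\alpha=m/2^{n+1}$.

Suppose $m\le2^n$. Then $A=S_{n+1,m}=\{0\}\times A'$ with $A'=S_{n,m}$ of density $2\alpha$. For $\eta\in\mathbb{F}_2$ and $\xi\in\mathbb{F}_2^n$,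
\[
\widehat{\chi_A}(\eta,\xi)=2^{-n-1}\sum_{y\in A'}(-1)^{\xi\cdot y}=\tfrac12\widehat{\chi_{A'}}(\xi).
\]
Each coefficient of $\chi_{A'}$ appears twice with half its size, so the norm of $\chi_A$ is $\varphi(2\alpha)=\varphi(\alpha)$ by the induction hypothesis and \eqref{eq:phi}.

Suppose $m>2^n$. Let $B$ be the complement of $A=S_{n+1,m}$, of density $\beta=1-\alpha<\frac12$. Translation by $(1,\dots,1)$ flips every binary digit, so it sends the integer $r$ to $2^{n+1}-1-r$ and maps $B$ onto $S_{n+1,\,2^{n+1}-m}$. A translation multiplies each Fourier coefficient by $\pm1$, so $\chi_B$ has norm $\varphi(\beta)$ by the first case. From $\chi_A=1-\chi_B$ we get $\widehat{\chi_A}(0)=1-\beta$ and $\widehat{\chi_A}(\gamma)=-\widehat{\chi_B}(\gamma)$ for $\gamma\ne0$. So the norm of $\chi_A$ is $\varphi(\beta)-\beta+(1-\beta)=\varphi(\alpha)$ by \eqref{eq:phi}.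
\end{proof}

The set in Example~\ref{ex:38} is $S_{3,3}$, and indeed $\varphi(\frac38)=\frac38+\frac38+\frac14+\frac12=\frac32$. To finish, we apply the construction to the dyadic rationals $\frac12,\frac14,\frac38,\frac5{16},\dots$ nearest to $1/3$. Each further scale costs about $\frac13$, which improves on the union of cosets in Section~\ref{sec:intro}, where the bound was $1$ for every two scales.

\begin{proof}[Proof of Theorem~\ref{thm:const}, upper bound]
For $k\ge1$ let $\alpha_k=\frac{2^k-(-1)^k}{3\cdot2^k}$. Since $2^k\equiv(-1)^k\pmod3$, the number $2^k\alpha_k$ is an integer. Also $|\alpha_k-\frac13|=\frac132^{-k}\le\frac16$, so $0\le\alpha_k\le\frac12$. For $j\ge k$ we have $\|2^j\alpha_k\|=0$, and for $j<k$ we have $\|2^j\alpha_k\|\le\|2^j/3\|+\frac132^{j-k}=\frac13+\frac132^{j-k}$. Since $\sum_{j<k}2^{j-k}<1$, Theorem~\ref{thm:all}(b) gives a subset of $\mathbb{F}_2^k$ of density $\alpha_k$ and norm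
\[
\varphi(\alpha_k)\le\tfrac12+\tfrac k3+\tfrac13 .
\]
Given $0<\epsilon<\frac16$, let $k\ge1$ be least with $\frac132^{-k}\le\epsilon$. Then $k\ge2$, and minimality gives $\frac132^{-(k-1)}>\epsilon$, that is, $2^k<\frac2{3\epsilon}<\frac1\epsilon$. Hence $m(\epsilon)\le\frac13\log_2(1/\epsilon)+\frac56$, and the upper limit is at most $\frac13$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Sanders}
Tom Sanders, \emph{The $\ell^1$-norm of the Fourier transform on compact vector spaces}, arXiv:math/0605519 (2006).

\end{thebibliography}
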